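\title{Contextuality scenarios without local lifting properties}

\begin{abstract}
A contextuality scenario is a finite hypergraph $\mathbb G$. It determines the universal C*-algebra $C^*(\mathbb G)$ generated by projections $p_v$, one for each vertex, that sum to $1$ along every edge, and the operator system $\mathcal T_{\mathbb G}$ spanned by the $p_v$. We show that $C^*(\mathbb G)$ need not have the local lifting property (LLP) and that $\mathcal T_{\mathbb G}$ need not have the operator system local lifting property (OSLLP). For a scenario with nine vertices, $C^*(\mathbb G)\cong\ell^\infty_6$ has LLP while $\mathcal T_{\mathbb G}$ fails OSLLP. For every finitely presented group $\Gamma$ the algebra $M_{12}(C^*(\Gamma))$ is of the form $C^*(\mathbb G)$, and for a group $\Gamma=\mathbb Z^2\rtimes\mathbb F_2$ both properties fail. Finally, OSLLP of $\mathcal T_{\mathbb G}$ implies LLP of $C^*(\mathbb G)$, so exactly three of the four combinations occur.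
\end{abstract}

\section{The question and the answer}\label{sec:intro}

A \emph{contextuality scenario} is a hypergraph $\mathbb G=(V,E)$, where $V$ is a nonempty finite set of vertices (outcomes) and $E$ is a nonempty set of nonempty subsets of $V$, the edges (measurements), with $\bigcup_{e\in E}e=V$. The \emph{hypergraph C*-algebra} $C^*(\mathbb G)$ is the universal unital C*-algebra generated by projections $p_v$, $v\in V$, subject to
\[
\sum_{v\in e}p_v=1\qquad(e\in E),
\]
and $\mathcal T_{\mathbb G}=\operatorname{span}\{p_v:v\in V\}\subseteq C^*(\mathbb G)$. The space $\mathcal T_{\mathbb G}$ is self-adjoint and contains $1$, so it is an operator system. A unital representation of $C^*(\mathbb G)$ on a Hilbert space is the same thing as a family of projections $(P_v)$ with all edge sums equal to $1$: every edge is a projective measurement, and an outcome shared by two measurements receives the same projection in both. There may be no such family on a nonzero space. For the triangle $V=\{1,2,3\}$ with the three pairs as edges, the relations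 force $p_1=p_2=p_3=\frac12\cdot1$, which is a projection only if $1=0$. We consider scenarios with $C^*(\mathbb G)\ne\{0\}$.

Write ucp for unital completely positive. An operator system $\mathcal S$ has the \emph{operator system local lifting property} (OSLLP) if for every unital C*-algebra $\mathcal B$, every closed two-sided ideal $\mathcal J\subseteq\mathcal B$ with quotient map $q:\mathcal B\to\mathcal B/\mathcal J$, every ucp map $\varphi:\mathcal S\to\mathcal B/\mathcal J$ and every finite-dimensional operator subsystem $\mathcal S_0\subseteq\mathcal S$ there is a ucp map $\psi:\mathcal S_0\to\mathcal B$ with $q\circ\psi=\varphi|_{\mathcal S_0}$. Such a $\psi$ is a \emph{ucp lift}. A unital C*-algebra $\mathcal A$ has the \emph{local lifting property} (LLP) if the same condition holds with $\mathcal S=\mathcal A$.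

To see what lifting measures, take $\mathcal B=\prod_nM_n$ and let $\mathcal J$ be the ideal of sequences that tend to $0$ in norm. A unital $*$-homomorphism $C^*(\mathbb G)\to\mathcal B/\mathcal J$ is given by bounded sequences of matrices $p_v^{(n)}\in M_n$ that satisfy the defining relations up to errors tending to $0$. By the theorems of Arveson and Stinespring recalled below, a ucp lift on $\mathcal T_{\mathbb G}$ says that $p_v^{(n)}$ is, up to an error tending to $0$, a compression $V_n^*P_v^{(n)}V_n$ of an exact solution on a larger Hilbert space. The following problem comes from Anoussis, Chatzinikolaou and Todorov \cite{ACT}.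

\medskip
\noindent\textbf{Problem.} \emph{Is it true that, for every contextuality scenario $\mathbb G$ with $C^*(\mathbb G)\neq\{0\}$, the algebra $C^*(\mathbb G)$ has LLP and the operator system $\mathcal T_{\mathbb G}$ has OSLLP?}
\medskip

The two properties test different things. Since $\mathcal T_{\mathbb G}$ is finite-dimensional, OSLLP asks that every ucp map $\mathcal T_{\mathbb G}\to\mathcal B/\mathcal J$ lift on all of $\mathcal T_{\mathbb G}$, including maps that do not extend to ucp maps $C^*(\mathbb G)\to\mathcal B/\mathcal J$. LLP concerns only maps defined on $C^*(\mathbb G)$, but asks for lifts on subsystems larger than $\mathcal T_{\mathbb G}$.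

The simplest cases suggest a positive answer. For a single edge, $\mathcal T_{\mathbb G}=C^*(\mathbb G)=\ell^\infty_n$, and a ucp map is a tuple of positive elements with sum $1$, which always lifts (Lemma~\ref{lem:povm}). When the edges are pairwise disjoint one lifts edge by edge, and both properties hold (Example~\ref{ex:disjoint}). Overlapping edges change the picture: both halves of the assertion fail.

\begin{theorem}\label{thm:grid}
Let $V=\{1,2,3\}^2$ and let $E$ consist of the six graphs $\{(1,\pi(1)),(2,\pi(2)),(3,\pi(3))\}$ of permutations $\pi\in S_3$. Then $C^*(\mathbb G)\cong\ell^\infty_6$, which has LLP, but $\mathcal T_{\mathbb G}$ does not have OSLLP.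
\end{theorem}

For a discrete group $\Gamma$, let $C^*(\Gamma)$ be the full group C*-algebra, that is, the universal unital C*-algebra generated by a unitary representation of $\Gamma$.

\begin{theorem}\label{thm:group}
\begin{enumerate}
\item[(a)] For every finitely presented group $\Gamma$ there is a contextuality scenario $\mathbb G$ with $C^*(\mathbb G)\cong M_{12}(C^*(\Gamma))$.
\item[(b)] There is a finitely presented group $\Gamma=\mathbb Z^2\rtimes\mathbb F_2$ such that $C^*(\Gamma)$ fails LLP.
\item[(c)] For the scenario $\mathbb G$ that \textup{(a)} attaches to the group in \textup{(b)}, $C^*(\mathbb G)\neq\{0\}$ fails LLP and $\mathcal T_{\mathbb G}$ fails OSLLP.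
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:free}
Let $C^*(\mathbb G)\ne\{0\}$, let $\mathbb F_V$ be the free group on generators $g_v$, $v\in V$, and let $\kappa:C^*(\mathbb F_V)\to C^*(\mathbb G)$ be the surjection with $\kappa(g_v)=1-2p_v$. Then $C^*(\mathbb G)$ has LLP if and only if the inclusion $\mathcal T_{\mathbb G}\hookrightarrow C^*(\mathbb G)=C^*(\mathbb F_V)/\ker\kappa$ has a ucp lift $\mathcal T_{\mathbb G}\to C^*(\mathbb F_V)$. In particular, if $\mathcal T_{\mathbb G}$ has OSLLP, then $C^*(\mathbb G)$ has LLP.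
\end{theorem}

Thus LLP of $C^*(\mathbb G)$ is one lifting problem on $\mathcal T_{\mathbb G}$, while OSLLP is all of them. Of the four combinations exactly three occur:
\begin{center}
\begin{tabular}{c|cc}
 & $\mathcal T_{\mathbb G}$ has OSLLP & $\mathcal T_{\mathbb G}$ fails OSLLP\\ \hline
$C^*(\mathbb G)$ has LLP & a single edge & Theorem~\ref{thm:grid}\\
$C^*(\mathbb G)$ fails LLP & impossible (Theorem~\ref{thm:free}) & Theorem~\ref{thm:group}
\end{tabular}
\end{center}

The three proofs are independent of one another. They share one principle, isolated in Lemma~\ref{lem:ext}: since the generators are projections, a ucp map that behaves like a homomorphism on their span is a homomorphism. Theorem~\ref{thm:free} is proved in Section~\ref{sec:free}; it alone uses two theorems of Kirchberg on tensor norms. Theorem~\ref{thm:grid} is proved in Section~\ref{sec:grid}, and the three parts of Theorem~\ref{thm:group} in Sections~\ref{sec:encode}, \ref{sec:nollp} and~\ref{sec:both}.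

\section{Completely positive maps: the tools}\label{sec:tools}

An \emph{operator system} is a self-adjoint subspace $\mathcal S$ of a unital C*-algebra $\mathcal A$ with $1\in\mathcal S$. A linear map $\varphi:\mathcal S\to\mathcal D$ into a C*-algebra is \emph{completely positive} (cp) if $\mathrm{id}\otimes\varphi:M_k(\mathcal S)\to M_k(\mathcal D)$ sends positive elements of $M_k(\mathcal S)\subseteq M_k(\mathcal A)$ to positive elements for every $k$. An element of a C*-subalgebra is positive in the subalgebra if and only if it is positive in the larger algebra; we use this freely. We need the following textbook facts.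

\begin{enumerate}
\item[(F1)] \emph{Arveson's extension theorem.} Every cp map $\mathcal S\to B(H)$ extends to a cp map $\mathcal A\to B(H)$.
\item[(F2)] \emph{Stinespring's theorem.} Every ucp map $\Phi:\mathcal A\to B(H)$ has the form $\Phi(x)=V^*\rho(x)V$ with $\rho:\mathcal A\to B(K)$ a unital representation and $V:H\to K$ an isometry.
\item[(F3)] \emph{Choi's multiplicative domain.} For a ucp map $\Phi:\mathcal A\to\mathcal D$, the set of $x\in\mathcal A$ with $\Phi(x^*x)=\Phi(x)^*\Phi(x)$ and $\Phi(xx^*)=\Phi(x)\Phi(x)^*$ is a C*-subalgebra on which $\Phi$ is a $*$-homomorphism. It contains every projection $p$ such that $\Phi(p)$ is a projection.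
\item[(F4)] Projections with sum $1$ are mutually orthogonal.
\item[(F5)] The map $\ell^\infty_n\to\mathcal D$, $\lambda\mapsto\sum_i\lambda_id_i$, is cp if and only if all $d_i\ge0$. Indeed, a positive element of $M_k(\ell^\infty_n)$ is a tuple of positive matrices $x_i$, and its image is $\sum_ix_i\otimes d_i$.
\end{enumerate}

We write $\mathcal A\odot\mathcal D$ for the algebraic tensor product of C*-algebras, $\mathcal A\otimes_{\min}\mathcal D$ for its closure in $B(H\otimes K)$ under faithful representations on $H$ and $K$, and $\mathcal A\otimes_{\max}\mathcal D$ for its completion in the largest C*-norm. The minimal product respects inclusions of C*-subalgebras. For an operator system $\mathcal S\subseteq\mathcal A$ and unital $\mathcal D$, the algebraic tensor product $\mathcal S\otimes\mathcal D$ is always regarded as an operator system in $\mathcal A\otimes_{\min}\mathcal D$. If $\psi:\mathcal S\to\mathcal A'$ is ucp, then so is $\psi\otimes\mathrm{id}:\mathcal S\otimes\mathcal D\to\mathcal A'\otimes_{\min}\mathcal D$, because by (F1)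 and (F2) it is the restriction of a compression of a representation $\rho\otimes\mathrm{id}$.

\begin{lemma}\label{lem:ext}
Let $\mathcal A$ be a unital C*-algebra generated by projections $p_1,\dots,p_r$ whose span $\mathcal S$ contains $1$. Let $\mathcal D,\mathcal N$ be unital C*-algebras and $\Theta:\mathcal A\odot\mathcal D\to\mathcal N$ a unital $*$-homomorphism. If $\Theta$ is cp on $\mathcal S\otimes\mathcal D\subseteq\mathcal A\otimes_{\min}\mathcal D$, then $\Theta$ extends to a $*$-homomorphism $\mathcal A\otimes_{\min}\mathcal D\to\mathcal N$.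
\end{lemma}

\begin{proof}
Represent $\mathcal N\subseteq B(L)$ unitally and extend $\Theta|_{\mathcal S\otimes\mathcal D}$ by (F1) to a ucp map $\Phi:\mathcal A\otimes_{\min}\mathcal D\to B(L)$. Each $\Phi(p_i\otimes1)=\Theta(p_i\otimes1)$ is a projection, and on $1\otimes\mathcal D\subseteq\mathcal S\otimes\mathcal D$ the map $\Phi=\Theta$ is a $*$-homomorphism. So the multiplicative domain of $\Phi$ contains the $p_i\otimes1$ and $1\otimes\mathcal D$. These generate $\mathcal A\otimes_{\min}\mathcal D$, hence $\Phi$ is a $*$-homomorphism by (F3). The $*$-homomorphisms $x\mapsto\Phi(x\otimes1)$ and $x\mapsto\Theta(x\otimes1)$ on $\mathcal A$ are continuous and agree on the generators, so they are equal. Therefore $\Phi(x\otimes d)=\Phi(x\otimes1)\Phi(1\otimes d)=\Theta(x\otimes d)$. The range of $\Phi$ lies in $\mathcal N$ because $\mathcal A\odot\mathcal D$ is dense and $\mathcal N$ is closed.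
\end{proof}

A \emph{POVM} in a unital C*-algebra is a finite tuple of positive elements with sum $1$. By (F5), POVMs $(d_1,\dots,d_n)$ in $\mathcal D$ are the same as ucp maps $\ell^\infty_n\to\mathcal D$. The next lemma is the case of the Choi--Effros lifting theorem (every ucp map from a separable nuclear C*-algebra into a quotient $\mathcal B/\mathcal J$ has a ucp lift) that the proofs need; it can be done by hand.

\begin{lemma}\label{lem:povm}
Every POVM $(d_1,\dots,d_n)$ in $\mathcal B/\mathcal J$ lifts to a POVM in $\mathcal B$. Hence $\ell^\infty_n$ has LLP, and has OSLLP as an operator system.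
\end{lemma}

\begin{proof}
Choose $y_i\in\mathcal B$ with $q(y_i)=d_i^{1/2}$ and put $b_i=y_i^*y_i$ and $s=\sum_ib_i$, so $q(b_i)=d_i$ and $q(s)=1$. Let $f(t)=\min(1,t^{-1/2})$ for $t>0$ and $f(0)=1$. Then $q(f(s))=f(1)=1$, so $b_i'=f(s)b_if(s)\ge0$ lifts $d_i$, and $s'=\sum_ib_i'=\min(s,1)$ satisfies $s'\le1$ and $q(s')=1$. Replace $b_1'$ by $b_1'+(1-s')$.
\end{proof}

\begin{lemma}\label{lem:dilate}
Let $\mathbb G$ be a scenario with pairwise disjoint edges, and let $b_v\in B(L)$, $v\in V$, be such that $(b_v)_{v\in e}$ is a POVM for every edge $e$. Then there is a ucp map $\Psi:C^*(\mathbb G)\to B(L)$ with $\Psi(p_v)=b_v$ for all $v$.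
\end{lemma}

\begin{proof}
For an edge $e$ let $H_e=\ell^2(e)\otimes L$ and let $Y_e:L\to H_e$ be the isometry $Y_eh=\sum_{v\in e}\delta_v\otimes b_v^{1/2}h$. The projection $P_v^0$ of $H_e$ onto $\delta_v\otimes L$ satisfies $Y_e^*P_v^0Y_e=b_v$. To place all these dilations on one space, put $K=L\oplus\bigoplus_e(H_e\ominus Y_eL)$ and identify $H_e$ with the subspace $L\oplus(H_e\ominus Y_eL)$ of $K$ by means of $Y_e$. Fix a vertex $v_e\in e$. Let $P_v=P_v^0$ for $v\in e\setminus\{v_e\}$, and let $P_{v_e}$ be $P_{v_e}^0$ plus the projection onto $K\ominus H_e$. Every vertex lies in exactly one edge, so this defines one projection $P_v\in B(K)$ per vertex, with $\sum_{v\in e}P_v=1_K$ and with compression $b_v$ to $L$. Let $\Psi$ be the representation $p_v\mapsto P_v$ followed by compression to $L$.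
\end{proof}

Disjointness is essential here: Example~\ref{ex:M2} gives a scenario with overlapping edges and POVMs on its edges that come from no ucp map.

\section{LLP as one lifting problem}\label{sec:free}

We use two theorems of Kirchberg.
\begin{enumerate}
\item[(K1)] A unital C*-algebra $\mathcal A$ has LLP if and only if $\mathcal A\otimes_{\min}B(\ell^2)=\mathcal A\otimes_{\max}B(\ell^2)$ \cite{K93}; see also \cite[Ch.~13]{BO}.
\item[(K2)] $C^*(\mathbb F)\otimes_{\min}B(\ell^2)=C^*(\mathbb F)\otimes_{\max}B(\ell^2)$ for every free group $\mathbb F$ \cite{K94,P96}.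
\end{enumerate}
A lift of $\mathcal T_{\mathbb G}$ into $C^*(\mathbb F_V)$ transports the equality (K2) to the subspace $\mathcal T_{\mathbb G}\otimes B(\ell^2)$, and Lemma~\ref{lem:ext} spreads it from there to the whole algebra.

\begin{proof}[Proof of Theorem~\ref{thm:free}]
Put $\mathcal A=C^*(\mathbb G)$, $\mathcal T=\mathcal T_{\mathbb G}$ and $\mathcal D=B(\ell^2)$. The elements $1-2p_v$ are unitaries that generate $\mathcal A$, so $\kappa$ exists and is surjective. If $\mathcal A$ has LLP, apply the definition to the identity map $\mathcal A\to C^*(\mathbb F_V)/\ker\kappa$ and the subsystem $\mathcal T$.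

Conversely, let $\psi:\mathcal T\to C^*(\mathbb F_V)$ be ucp with $\kappa\circ\psi=\mathrm{id}_{\mathcal T}$. The composition
\[
\mathcal T\otimes\mathcal D\xrightarrow{\ \psi\otimes\mathrm{id}\ }C^*(\mathbb F_V)\otimes_{\min}\mathcal D=C^*(\mathbb F_V)\otimes_{\max}\mathcal D\xrightarrow{\ \kappa\otimes\mathrm{id}\ }\mathcal A\otimes_{\max}\mathcal D
\]
is ucp: the first map is ucp, the equality is (K2), and the last map is a $*$-homomorphism. It sends $x\otimes d$ to $x\otimes d$, so it is the restriction to $\mathcal T\otimes\mathcal D$ of the canonical inclusion $\Theta:\mathcal A\odot\mathcal D\to\mathcal A\otimes_{\max}\mathcal D$. By Lemma~\ref{lem:ext}, $\Theta$ extends to a $*$-homomorphism on $\mathcal A\otimes_{\min}\mathcal D$. Such a map is contractive, so $\|\cdot\|_{\max}\le\|\cdot\|_{\min}$ on $\mathcal A\odot\mathcal D$, the two norms agree, and $\mathcal A$ has LLP by (K1).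

If $\mathcal T$ has OSLLP, then the ucp map $\mathcal T\hookrightarrow C^*(\mathbb F_V)/\ker\kappa$ lifts on $\mathcal T$, so $\mathcal A$ has LLP.
\end{proof}

\begin{example}\label{ex:disjoint}
Let the edges of $\mathbb G$ be pairwise disjoint. Choosing one vertex in each edge gives a character, so $C^*(\mathbb G)\ne\{0\}$. Let $\varphi:\mathcal T_{\mathbb G}\to\mathcal B/\mathcal J$ be ucp. For each edge $e$, lift the POVM $(\varphi(p_v))_{v\in e}$ to a POVM $(b_v)_{v\in e}$ in $\mathcal B\subseteq B(L)$ by Lemma~\ref{lem:povm}. The map $\Psi$ of Lemma~\ref{lem:dilate} sends $\mathcal T_{\mathbb G}$ into $\mathcal B$, and its restriction is a ucp lift of $\varphi$. So $\mathcal T_{\mathbb G}$ has OSLLP, and $C^*(\mathbb G)$ has LLP by Theorem~\ref{thm:free}.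
\end{example}

\section{The $3\times3$ grid}\label{sec:grid}

Let $\mathbb G$ be the scenario of Theorem~\ref{thm:grid}, and write $t_{ij}=p_{(i,j)}$.

\subsection*{The algebra}

\begin{proposition}\label{prop:l6}
There is an isomorphism $C^*(\mathbb G)\cong\mathbb C^3\oplus\mathbb C^3=\ell^\infty_6$ under which $t_{ij}=(\delta_i,\delta_j)$ and
\[
\mathcal T:=\mathcal T_{\mathbb G}=\Big\{(\lambda,\mu)\in\mathbb C^3\oplus\mathbb C^3:\ \sum_i\lambda_i=\sum_j\mu_j\Big\}.
\]
\end{proposition}

\begin{proof}
If $i\ne k$ and $j\ne l$, some permutation sends $i$ to $j$ and $k$ to $l$, so $t_{ij}t_{kl}=0$ by (F4). If moreover $m\notin\{i,k\}$ and $n\notin\{j,l\}$, the two edges through $(m,n)$ give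
\begin{equation}\label{eq:rect}
t_{ij}+t_{kl}=1-t_{mn}=t_{il}+t_{kj}.
\end{equation}
Multiply the instances $t_{11}+t_{22}=t_{12}+t_{21}$ and $t_{11}+t_{23}=t_{13}+t_{21}$ on the left by $t_{11}$. Since $t_{11}t_{22}=t_{11}t_{23}=0$, we get $t_{11}=t_{11}t_{12}+t_{11}t_{21}=t_{11}t_{13}+t_{11}t_{21}$, so $t_{11}t_{12}=t_{11}t_{13}$. Permutations of the rows, permutations of the columns and transposition preserve $E$, so they induce automorphisms of $C^*(\mathbb G)$ that permute the generators. Hence, if $a,b,c$ are the three entries of a row in any order, then $ab=ac$, $ba=bc$ and $ca=cb$. The adjoint of $ba=bc$ is $ab=cb$, and therefore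
\[
ab=cb=ca=(ac)^*=(ab)^*=ba .
\]
So entries in a common row commute, by transposition entries in a common column commute, and all other pairs are orthogonal. Thus $C^*(\mathbb G)$ is commutative, and its characters are the assignments $t_{ij}\in\{0,1\}$ with all edge sums equal to $1$.

For such an assignment, \eqref{eq:rect} gives $t_{ij}=A_i+B_j$ with the integers $A_i=t_{i1}-t_{11}$ and $B_j=t_{1j}$. If neither $A$ nor $B$ were constant, then $\max t-\min t=(\max A-\min A)+(\max B-\min B)\ge2$, which is impossible. So $t_{ij}$ depends on $i$ only or on $j$ only. An edge meets each row and each column once, so edge sum $1$ means that $t$ is the indicator of one row or of one column. These six assignments are the characters; listing the rows first gives $t_{ij}=(\delta_i,\delta_j)$. The $t_{ij}$ lie in the stated $5$-dimensional hyperplane, and they span it, since their span contains $(\delta_i-\delta_1,0)$, $(0,\delta_j-\delta_1)$ and $(\delta_1,\delta_1)$.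
\end{proof}

By Lemma~\ref{lem:povm}, $C^*(\mathbb G)$ has LLP. It remains to show that the hyperplane $\mathcal T$ fails OSLLP.

\subsection*{Completely positive maps on $\mathcal T$}

A ucp map $\mathcal T\to\mathcal Q=\mathcal B/\mathcal J$ that extends to a ucp map $\ell^\infty_6\to\mathcal Q$ lifts by Lemma~\ref{lem:povm}. Arveson's theorem extends every map, but only with values in some $B(K)\supseteq\mathcal Q$. We therefore need a description of the cp maps $\mathcal T\to\mathcal Q$ that does not leave $\mathcal Q$. It comes from duality: $\mathcal T$ is the annihilator of the vector $(1,1,1,-1,-1,-1)$, so linear maps on $\mathcal T$ should correspond to tensors over a space spanned by six elements $e_i,f_j$ with $\sum_ie_i=\sum_jf_j$.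

Let $\mathcal C$ be the universal unital C*-algebra generated by projections $e_1,e_2,e_3,f_1,f_2,f_3$ with $\sum_ie_i=\sum_jf_j=1$; it is the hypergraph C*-algebra of two disjoint edges of size three. Let $\mathcal W=\operatorname{span}\{e_i,f_j\}$. For self-adjoint $a_i,b_j$ $(1\le i,j\le3)$ in a unital C*-algebra $\mathcal Q$ put
\[
\varphi_{a,b}:\mathcal T\to\mathcal Q,\quad(\lambda,\mu)\mapsto\sum_i\lambda_ia_i+\sum_j\mu_jb_j,
\qquad
z_{a,b}=\sum_ie_i\otimes a_i+\sum_jf_j\otimes b_j\in\mathcal W\otimes\mathcal Q .
\]
Thus $\varphi_{a,b}(t_{ij})=a_i+b_j$. Neither $\varphi_{a,b}$ nor $z_{a,b}$ changes when $(a_i,b_j)$ is replaced by $(a_i+c,b_j-c)$ with $c=c^*$; we call this a \emph{shift} by $c$.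

\begin{lemma}\label{lem:dual}
Let $\mathcal Q\subseteq B(K)$ be a unital C*-subalgebra and $a_i,b_j\in\mathcal Q$ self-adjoint. The following are equivalent.
\begin{enumerate}
\item[(i)] $\varphi_{a,b}:\mathcal T\to\mathcal Q$ is cp.
\item[(ii)] There is a self-adjoint $c\in B(K)$ with $a_i+c\ge0$ and $b_j-c\ge0$ for all $i,j$.
\item[(iii)] $z_{a,b}\ge0$ in $\mathcal C\otimes_{\min}\mathcal Q$.
\end{enumerate}
\end{lemma}

The operator $c$ lives outside $\mathcal Q$, but (i) and (iii) do not mention it. The substantial implication is (iii)$\Rightarrow$(ii). For $K=\mathbb C$ it is immediate: the character of $\mathcal C$ with $e_i\mapsto1$, $f_j\mapsto1$ gives $a_i+b_j\ge0$, and $c=\min_jb_j$ works. For matrices the inequalities $a_i+b_j\ge0$ no longer suffice, and the way they fail shows the proof.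

\begin{example}\label{ex:M2}
Let $X=\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$, $Z=\left(\begin{smallmatrix}1&0\\0&-1\end{smallmatrix}\right)$, $a=(Z,-Z,0)$ and $b=(\sqrt2+X,\sqrt2-X,\sqrt2)$. Since $(X\pm Z)^2=2$, all $a_i+b_j\ge0$. Let $S_1,S_2$ be the spectral projections of $Z$ for $-1,+1$, let $R_1,R_2$ be those of $X$ for $-1,+1$, and $S_3=R_3=0$. If $c$ were as in (ii), then, as $\sum_iS_i=\sum_jR_j=1$,
\[
0\le\sum_i\operatorname{Tr}S_i(a_i+c)+\sum_j\operatorname{Tr}R_j(b_j-c)=\sum_i\operatorname{Tr}S_ia_i+\sum_j\operatorname{Tr}R_jb_j=-2+2(\sqrt2-1)<0 .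
\]
So (ii) fails. The matrices $(a_i+b_j)/(3\sqrt2)$ form a POVM on every edge of the grid, yet by Lemma~\ref{lem:dual} they are not the values of a cp map on $\mathcal T$.
\end{example}

The obstruction in the example is a pair of noncommuting POVMs. In general, separation of convex sets produces such a pair whenever (ii) fails, and Lemma~\ref{lem:dilate} says that $\mathcal C$ detects every such pair. This is why the $e_i$ must not be assumed to commute with the $f_j$.

\begin{proof}[Proof of Lemma~\ref{lem:dual}]
(ii)$\Rightarrow$(i),(iii). Shift by $c$ inside $B(K)$. Then $\varphi_{a,b}$ is the restriction to $\mathcal T$ of the map $(\lambda,\mu)\mapsto\sum_i\lambda_i(a_i+c)+\sum_j\mu_j(b_j-c)$ on $\ell^\infty_6$, which is cp by (F5), and $z_{a,b}=\sum_ie_i\otimes(a_i+c)+\sum_jf_j\otimes(b_j-c)$ is a sum of positive elements of $\mathcal C\otimes_{\min}B(K)$.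

(i)$\Rightarrow$(ii). Extend $\varphi_{a,b}$ by (F1) to a cp map $\ell^\infty_6\to B(K)$ and let $A_i,B_j\ge0$ be the images of $(\delta_i,0)$ and $(0,\delta_j)$. Then $A_i+B_j=a_i+b_j$, so $A_i-a_i=b_j-B_j$ for all $i,j$. This operator depends neither on $i$ nor on $j$; call it $c$.

(iii)$\Rightarrow$(ii) for $K=\mathbb C^k$. In the real vector space of $6$-tuples of self-adjoint $k\times k$ matrices let $P$ be the cone of tuples of positive matrices and $L=\{(c,c,c,-c,-c,-c)\}$. Condition (ii) says $(a,b)\in P+L$. The convex cone $P+L$ is closed: the sum of the six traces vanishes on $L$ and dominates the norm on $P$, so if $x_n+l_n$ converges with $x_n\in P$ and $l_n\in L$, then $(x_n)$ is bounded, and along a subsequence both $x_n$ and $l_n$ converge.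

Suppose $(a,b)\notin P+L$. Then some linear functional, given by the trace pairing with self-adjoint matrices $S_i,R_j$, is nonnegative on $P+L$ and satisfies
\begin{equation}\label{eq:neg}
\sum_i\operatorname{Tr}S_ia_i+\sum_j\operatorname{Tr}R_jb_j<0 .
\end{equation}
Nonnegativity on $P$ means $S_i,R_j\ge0$. A functional that is nonnegative on the subspace $L$ vanishes on it, which means $\sum_iS_i=\sum_jR_j=:D$. Adding a small multiple of $1$ to all six matrices preserves these properties and makes $D$ invertible. Then $E_i=D^{-1/2}S_iD^{-1/2}$ and $F_j=D^{-1/2}R_jD^{-1/2}$ are two POVMs, and so are the transposes $(E_i^T)$ and $(F_j^T)$. By Lemma~\ref{lem:dilate} there is a ucp map $\Psi:\mathcal C\to M_k$ with $\Psi(e_i)=E_i^T$, $\Psi(f_j)=F_j^T$. Applying $\Psi\otimes\mathrm{id}$ to $z_{a,b}\ge0$ gives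
\[
\sum_iE_i^T\otimes a_i+\sum_jF_j^T\otimes b_j\ge0\quad\text{on }\mathbb C^k\otimes\mathbb C^k .
\]
For $\zeta=\sum_r\delta_r\otimes D^{1/2}\delta_r$ and $E,x\in M_k$,
\[
\langle(E^T\otimes x)\zeta,\zeta\rangle=\sum_{r,s}E_{sr}\,(D^{1/2}xD^{1/2})_{rs}=\operatorname{Tr}(D^{1/2}ED^{1/2}x).
\]
Hence the left side of \eqref{eq:neg} is nonnegative, a contradiction.

(iii)$\Rightarrow$(ii) for general $K$. Let $p$ be a finite-rank projection on $K$. Compressing $z_{a,b}$ by $1\otimes p$ and using the previous case, we find a self-adjoint $c_p=pc_pp$ with $-pa_ip\le c_p\le pb_jp$; in particular $\|c_p\|\le\max(\|a_1\|,\|b_1\|)$. Let $c$ be a weak* cluster point of the bounded net $(c_p)$, indexed by the directed set of finite-rank projections. It is self-adjoint. For $h\in K$ and all $p$ with $ph=h$ we have $-\langle a_ih,h\rangle\le\langle c_ph,h\rangle\le\langle b_jh,h\rangle$, and these inequalities pass to $c$.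
\end{proof}

\subsection*{Lifting on $\mathcal T$ forces exactness of $\mathcal C$}

By Lemma~\ref{lem:dual}, lifting cp maps on $\mathcal T$ is the same as lifting positive elements from $\mathcal W\otimes\mathcal Q$ to $\mathcal W\otimes\mathcal B$. The property of $\mathcal C$ that this controls is exactness. A C*-algebra $\mathcal C$ is \emph{exact} if for every C*-algebra $\mathcal B$ and closed ideal $\mathcal J$ the kernel of $\mathrm{id}\otimes q:\mathcal C\otimes_{\min}\mathcal B\to\mathcal C\otimes_{\min}(\mathcal B/\mathcal J)$ equals $\mathcal C\otimes_{\min}\mathcal J$. The kernel always contains this ideal. It suffices to test unital $\mathcal B$, because the kernel for $(\mathcal B,\mathcal J)$ is contained in the kernel for the unitization of $\mathcal B$ with the same $\mathcal J$.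

\begin{proposition}\label{prop:exact}
If $\mathcal T$ has OSLLP, then $\mathcal C$ is exact.
\end{proposition}

\begin{proof}
Let $\mathcal B$ be unital, $\mathcal J\neq\mathcal B$ a closed ideal, $\mathcal Q=\mathcal B/\mathcal J$ and $\mathcal N=(\mathcal C\otimes_{\min}\mathcal B)/(\mathcal C\otimes_{\min}\mathcal J)$. We must show that the surjection $\Lambda:\mathcal N\to\mathcal C\otimes_{\min}\mathcal Q$ induced by $\mathrm{id}\otimes q$ is injective. The kernel of $\mathcal C\odot\mathcal B\to\mathcal C\odot\mathcal Q$ is $\mathcal C\odot\mathcal J$, so there is a unital $*$-homomorphism $\Theta:\mathcal C\odot\mathcal Q\to\mathcal N$, $x\otimes q(y)\mapsto[x\otimes y]$. It is enough to prove that $\Theta$ is cp on $\mathcal W\otimes\mathcal Q$. Indeed, Lemma~\ref{lem:ext} then extends $\Theta$ to a $*$-homomorphism $\Phi:\mathcal C\otimes_{\min}\mathcal Q\to\mathcal N$, and $\Phi\circ\Lambda$ is the identity on the dense image of $\mathcal C\odot\mathcal B$, hence on $\mathcal N$.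

Passing to $k\times k$ matrices replaces $(\mathcal B,\mathcal J)$ by $(M_k(\mathcal B),M_k(\mathcal J))$ and $\mathcal Q,\mathcal N,\Theta$ by the objects built from this pair. So it suffices to show, for an arbitrary pair, that $\Theta(z)\ge0$ whenever $z\in\mathcal W\otimes\mathcal Q$ is positive. Write $z=\sum_ie_i\otimes a_i+\sum_jf_j\otimes b_j$; replacing $z$ by $(z+z^*)/2$ we may take $a_i,b_j$ self-adjoint, so $z=z_{a,b}$.

OSLLP speaks of unital maps, so we first make the value at $1$ invertible. Fix $\varepsilon>0$ and put $a'_i=a_i+\varepsilon$. Then $z_{a',b}=z+\varepsilon\ge0$. By Lemma~\ref{lem:dual}, $\varphi_{a,b}$ and $\varphi:=\varphi_{a',b}$ are cp maps into $\mathcal Q$, and $h:=\varphi(1)=\varphi_{a,b}(1)+3\varepsilon\ge3\varepsilon$. The map $h^{-1/2}\varphi(\cdot)h^{-1/2}$ is ucp, so by OSLLP it has a ucp lift $\psi':\mathcal T\to\mathcal B$. Let $y=y^*\in\mathcal B$ lift $h^{1/2}$. Then $\psi=y\psi'(\cdot)y$ is cp and $q\circ\psi=\varphi$.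

Put $\hat a_i=\psi(t_{i1}-t_{11})$ and $\hat b_j=\psi(t_{1j})$, self-adjoint elements of $\mathcal B$. Since $t_{i1}-t_{11}+t_{1j}=t_{ij}$ in $\ell^\infty_6$, we have $\varphi_{\hat a,\hat b}=\psi$, and Lemma~\ref{lem:dual}, now applied to $\mathcal B$, gives $z_{\hat a,\hat b}\ge0$ in $\mathcal C\otimes_{\min}\mathcal B$. Moreover $q(\hat a_i)=a'_i-a'_1$ and $q(\hat b_j)=b_j+a'_1$, which is the shift of $(a',b)$ by $-a_1'\in\mathcal Q$. So the class of $z_{\hat a,\hat b}$ in $\mathcal N$ is $\Theta(z_{a',b})=\Theta(z)+\varepsilon$. Thus $\Theta(z)+\varepsilon\ge0$ for all $\varepsilon>0$, and $\Theta(z)\ge0$.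
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:grid}]
By Propositions~\ref{prop:l6} and~\ref{prop:exact} and Lemma~\ref{lem:povm}, it remains to show that $\mathcal C$ is not exact. A unitary $s$ with $s^3=1$ is the same as three projections with sum $1$, through $s=\sum_je^{2\pi ij/3}e_j$. Hence $\mathcal C=C^*(\mathbb Z_3*\mathbb Z_3)$ with $\mathbb Z_3*\mathbb Z_3=\langle s,t\mid s^3=t^3=1\rangle$.

The elements $x=st$ and $y=s^2t^2$ generate a free group of rank two. To see this, substitute $x=st$, $y=s^2t^2$, $x^{-1}=t^2s^2$, $y^{-1}=ts$ into a nonempty reduced word. Powers of the same generator meet only at the junctions $xy^{-1}=s\,t^2s$, $yx^{-1}=s^2t\,s^2$, $x^{-1}y=t^2s\,t^2$ and $y^{-1}x=t\,s^2t$, where they merge into a nontrivial power, and each power takes part in at most one junction. The result is a nonempty alternating product of nontrivial powers of $s$ and $t$, which is not the identity by the normal form for free products.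

For a subgroup $\Lambda\le\Gamma$ the canonical map $C^*(\Lambda)\to C^*(\Gamma)$ is injective, so $C^*(\mathbb F_2)\subseteq\mathcal C$. C*-subalgebras of exact C*-algebras are exact, and $C^*(\mathbb F_2)$ is not exact \cite{W76}. So $\mathcal C$ is not exact.
\end{proof}

The size of the grid matters. For the $2\times2$ grid the two permutation graphs are disjoint edges, and Example~\ref{ex:disjoint} gives both lifting properties.

\section{Group C*-algebras from hypergraphs}\label{sec:encode}

The relations of $C^*(\mathbb G)$ are linear in projections, while the relations of a group are products of unitaries that need not commute. We bridge the gap in four steps: hypergraphs can impose any classical constraint on commuting symmetries; such constraints can force two symmetries to anticommute; an anticommuting pair turns commutation into conjugation; and conjugation of symmetries in $3\times3$ matrices encodes multiplication of unitaries. A \emph{symmetry} is a self-adjoint unitary.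

\subsection*{Constraints on commuting symmetries}

A \emph{context presentation} consists of a finite set $\Sigma$ of symbols, nonempty subsets $\Delta_1,\dots,\Delta_N$ (contexts, $N\geq1$) that cover $\Sigma$, and sets $R_k\subseteq\{\pm1\}^{\Delta_k}$ of allowed values. Its algebra $\mathcal A$ is the universal unital C*-algebra generated by symmetries $x\in\Sigma$ such that, for each $k$, the elements of $\Delta_k$ commute and the joint spectral projection
\[
q_{k,\chi}=\prod_{x\in\Delta_k}\frac{1+\chi(x)x}2
\]
vanishes for every $\chi\in\{\pm1\}^{\Delta_k}\setminus R_k$. The $q_{k,\chi}$ with $\chi\in R_k$ are then projections with sum $1$, and $\frac{1\pm x}2=\sum_{\chi\in R_k,\,\chi(x)=\pm1}q_{k,\chi}$ for $x\in\Delta_k$. One context is one edge: for $\Delta_1=\{x,y\}$ with all values allowed, $\mathcal A=\ell^\infty_4$. Further edges are needed to say that a symbol lying in two contexts is the same operator in both.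

\begin{lemma}\label{lem:context}
If $\mathcal A\ne\{0\}$, then $\mathcal A\cong C^*(\mathbb G)$ for some contextuality scenario $\mathbb G$.
\end{lemma}

\begin{proof}
Let $V=\{(k,\chi):\chi\in R_k\}$, with edges $E_k=\{(k,\chi):\chi\in R_k\}$ and, for $k\ne l$ and $x\in\Delta_k\cap\Delta_l$,
\[
E_{x,k,l}=\{(k,\chi)\in V:\chi(x)=1\}\cup\{(l,\chi)\in V:\chi(x)=-1\}.
\]
The $E_k$ cover $V$. The edges are nonempty because $\mathcal A\ne\{0\}$: if $E_k=\emptyset$ then $1=0$ in $\mathcal A$, and if $E_{x,k,l}=\emptyset$ then $\frac{1+x}2=0=\frac{1-x}2$, so again $1=0$.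

In $\mathcal A$ the projections $q_{k,\chi}$ sum to $1$ over $E_k$ and to $\frac{1+x}2+\frac{1-x}2=1$ over $E_{x,k,l}$. This gives a homomorphism $C^*(\mathbb G)\to\mathcal A$, $p_{(k,\chi)}\mapsto q_{k,\chi}$. Conversely, in $C^*(\mathbb G)$ the edges $E_{x,k,l}$ and $E_l$ give
\[
\sum_{\chi\in R_k,\,\chi(x)=1}p_{(k,\chi)}=1-\sum_{\chi\in R_l,\,\chi(x)=-1}p_{(l,\chi)}=\sum_{\chi\in R_l,\,\chi(x)=1}p_{(l,\chi)} .
\]
So this projection $r_x$ does not depend on the context containing $x$, and $\hat x=2r_x-1=\sum_{\chi\in R_k}\chi(x)p_{(k,\chi)}$ is a symmetry. By (F4) the $p_{(k,\chi)}$, $\chi\in R_k$, are orthogonal, so the $\hat x$ with $x\in\Delta_k$ commute, and for $\chi'\in\{\pm1\}^{\Delta_k}$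
\[
\prod_{x\in\Delta_k}\frac{1+\chi'(x)\hat x}2=\prod_{x\in\Delta_k}\ \sum_{\chi\in R_k,\,\chi(x)=\chi'(x)}p_{(k,\chi)}=\begin{cases}p_{(k,\chi')}&\chi'\in R_k,\\0&\chi'\notin R_k.\end{cases}
\]
This gives a homomorphism $\mathcal A\to C^*(\mathbb G)$, $x\mapsto\hat x$, and the formulas show that the two maps are inverse to each other on generators.
\end{proof}

In particular a context can impose that two symmetries commute, or that $x_1,x_2,x_3$ commute and $x_3=F(x_1,x_2)$ for a function $F:\{\pm1\}^2\to\{\pm1\}$, evaluated by functional calculus.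

\subsection*{Anticommutation and conjugation}

We use the following fact. Let $(e_{pq})_{p,q\le n}$ be matrix units in a unital C*-algebra $\mathcal A$, that is, $e_{pq}^*=e_{qp}$, $e_{pq}e_{rs}=\delta_{qr}e_{ps}$, $\sum_pe_{pp}=1$, and let $\mathcal D\subseteq\mathcal A$ be their commutant. Then $(d_{pq})\mapsto\sum_{p,q}d_{pq}e_{pq}$ is a $*$-isomorphism $M_n(\mathcal D)\to\mathcal A$, with inverse $x\mapsto(x_{pq})$, where $x_{pq}=\sum_ke_{kp}xe_{qk}$. (Both $e_{rs}x_{pq}$ and $x_{pq}e_{rs}$ equal $e_{rp}xe_{qs}$, and $x_{pq}e_{pq}=e_{pp}xe_{qq}$.) If $X,Z\in\mathcal A$ are anticommuting symmetries and $f=\frac{1+Z}2$, then $XfX=1-f$, so $f,\ fX,\ Xf,\ 1-f$ are $2\times 2$ matrix units, and in $\mathcal A=M_2(\mathcal D)$ the elements $X,Z$ become the Pauli matrices of Example~\ref{ex:M2}.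

\begin{lemma}[magic square]\label{lem:magic}
Let $m_{ij}$ $(i,j\le3)$ be symmetries such that the entries of each row and of each column commute, with product $+1$ for the three rows and the first two columns, and $-1$ for the third column. Put $X=m_{11}$, $X'=m_{12}$, $Z'=m_{21}$, $Z=m_{22}$. Then
\begin{equation}\label{eq:pauli}
XZ=-ZX,\qquad X'Z'=-Z'X',\qquad X,Z\text{ commute with }X',Z',
\end{equation}
and the square is
\begin{equation}\label{eq:square}
\begin{matrix}X&X'&XX'\\ Z'&Z&Z'Z\\ XZ'&X'Z&XZ'X'Z.\end{matrix}
\end{equation}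
Conversely, if symmetries $X,Z,X',Z'$ satisfy \eqref{eq:pauli}, then \eqref{eq:square} satisfies all the relations above.
\end{lemma}

\begin{proof}
Each of $X,Z$ shares a row or a column with each of $X',Z'$, which gives the commutation. If commuting symmetries satisfy $x_1x_2x_3=\pm1$ then $x_3=\pm x_1x_2$. Rows $1,2$, columns $1,2$ and row $3$ give \eqref{eq:square}, and row $3$ and column $3$ give $m_{31}m_{32}=m_{32}m_{31}=m_{33}=-m_{13}m_{23}$. The equation $m_{31}m_{32}=-m_{13}m_{23}$ reads $XZ'X'Z=-XX'Z'Z$, so $Z'X'=-X'Z'$. The equation $m_{32}m_{31}=-m_{13}m_{23}$ reads $X'ZXZ'=-XX'Z'Z=-X'XZZ'$, so $ZX=-XZ$.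

Conversely, assume \eqref{eq:pauli}. Rows $1,2$ and columns $1,2$ consist of two commuting symmetries and their product. The symmetries $XZ'$ and $X'Z$ commute, since interchanging them costs one sign from $X,Z$ and one from $X',Z'$; the same holds for $XX'$ and $Z'Z$. Finally $m_{33}=m_{31}m_{32}=XZ'X'Z=-XX'Z'Z=-m_{13}m_{23}$, which settles row $3$ and column $3$.
\end{proof}

\begin{lemma}[conjugation gadget]\label{lem:gadget}
Let $X,Z$ be anticommuting symmetries in $\mathcal A$ and let $s,t,r$ be symmetries that commute with $X$ and $Z$. Consider the following contexts on four further symmetries $w,g,h,y$: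
\begin{enumerate}
\item[(1)] $\{X,s,w\}$ with $w=Xs$;
\item[(2)] $\{Z,t,g\}$ with $g=t$ if $Z=1$ and $g=1$ if $Z=-1$;
\item[(3)] $\{Z,r,h\}$ with $h=1$ if $Z=1$ and $h=r$ if $Z=-1$;
\item[(4)] $\{g,h,y\}$ with $y=gh$;
\item[(5)] $\{w,y\}$ with all values allowed.
\end{enumerate}
Symmetries $w,g,h,y\in\mathcal A$ satisfying \textup{(1)--(5)} exist if and only if $sts=r$, and they are then given by $w=Xs$, $g=ft+1-f$, $h=f+(1-f)r$, $y=gh$ with $f=\frac{1+Z}2$.
\end{lemma}

\begin{proof}
Write $\mathcal A=M_2(\mathcal D)$ as above; then $s,t,r\in\mathcal D$. Contexts (1)--(4) force the stated formulas, that is,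
\[
w=\begin{pmatrix}0&s\\s&0\end{pmatrix},\quad g=\begin{pmatrix}t&0\\0&1\end{pmatrix},\quad h=\begin{pmatrix}1&0\\0&r\end{pmatrix},\quad y=\begin{pmatrix}t&0\\0&r\end{pmatrix},
\]
and these matrices are symmetries that satisfy (1)--(4). Since $wyw=\operatorname{diag}(srs,sts)$, context (5), which says $wyw=y$, holds if and only if $srs=t$ and $sts=r$. These two equations are equivalent because $s^2=1$.
\end{proof}

\subsection*{Multiplication as conjugation}

A unitary $u$ is not a symmetry, but $\left(\begin{smallmatrix}0&u\\u^*&0\end{smallmatrix}\right)$ is. To multiply two unitaries one needs a third index. For a unitary $u$ in a unital C*-algebra $\mathcal D$, $p<q$ and $\{p,q,r\}=\{1,2,3\}$, let $S_{pq}(u)=ue_{pq}+u^*e_{qp}+e_{rr}\in M_3(\mathcal D)$, a symmetry. Then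
\[
\begin{pmatrix}1&0&0\\0&0&v\\0&v^*&0\end{pmatrix}\begin{pmatrix}0&u&0\\u^*&0&0\\0&0&1\end{pmatrix}\begin{pmatrix}1&0&0\\0&0&v\\0&v^*&0\end{pmatrix}
=\begin{pmatrix}0&u&0\\0&0&v\\v^*u^*&0&0\end{pmatrix}\begin{pmatrix}1&0&0\\0&0&v\\0&v^*&0\end{pmatrix}
=\begin{pmatrix}0&0&uv\\0&1&0\\(uv)^*&0&0\end{pmatrix}.
\]
This is the first of the identities
\begin{equation}\label{eq:S}
S_{23}(v)S_{12}(u)S_{23}(v)=S_{13}(uv),\qquad S_{12}(1)S_{13}(u)S_{12}(1)=S_{23}(u);
\end{equation}
the second holds because conjugation by the permutation matrix $S_{12}(1)$ interchanges the indices $1$ and $2$. So we want the group to be presented by relations of the form $uv=w$.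

Every finitely presented group has a presentation $\Gamma=\langle u_1,\dots,u_m\mid u_au_b=u_c,\ (a,b,c)\in\mathcal R\rangle$ with $\mathcal R\subseteq\{1,\dots,m\}^3$. Start from any finite presentation. Add a generator $o$ with $oo=o$, which forces $o=1$; for each old generator $g$ a generator $g'$ with $gg'=o$; and for each relator $x_1\cdots x_l$, written in the letters $g,g'$, generators $y_1,\dots,y_l$ with $ox_1=y_1$, $y_ix_{i+1}=y_{i+1}$ and $oo=y_l$. Then $y_i=x_1\cdots x_i$, and the last relation says that the relator is trivial, so the relator itself can be dropped.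

\begin{proof}[Proof of Theorem~\ref{thm:group}(a)]
Let $\mathcal A$ be the algebra of the following context presentation. It is finite because the presentation of $\Gamma$ is finite.
\begin{enumerate}
\item[(R1)] Symbols $m_{ij}$ with the six contexts of Lemma~\ref{lem:magic}; $X,X',Z',Z$ are as there.
\item[(R2)] Symbols $\epsilon_1,\epsilon_2,\epsilon_3$, forming a context in which exactly one value is $-1$. Put $e_p=\frac{1-\epsilon_p}2$.
\item[(R3)] Symbols $\sigma^0_{12},\sigma^0_{23}$ and $\sigma^a_{12},\sigma^a_{13},\sigma^a_{23}$ for $1\le a\le m$. Every $\epsilon$ and every $\sigma$ commutes with each of $X,Z,X',Z'$.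
\item[(R4)] Contexts $\{\sigma^a_{12},\epsilon_3\}$ for $0\le a\le m$ and $\{\sigma^0_{23},\epsilon_1\}$, with the value $(-1,-1)$ forbidden. That is, $\sigma^a_{12}e_3=e_3$ and $\sigma^0_{23}e_1=e_1$.
\item[(R5)] For each of the following triples $(s,t,r)$, four fresh symbols with the contexts of Lemma~\ref{lem:gadget}: $(\sigma^a_{12},\epsilon_1,\epsilon_2)$ for $0\le a\le m$; $(\sigma^0_{23},\epsilon_2,\epsilon_3)$; $(\sigma^0_{23},\sigma^a_{12},\sigma^a_{13})$ and $(\sigma^0_{12},\sigma^a_{13},\sigma^a_{23})$ for $1\le a\le m$; and $(\sigma^b_{23},\sigma^a_{12},\sigma^c_{13})$ for $(a,b,c)\in\mathcal R$.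
\end{enumerate}
Put $\mathcal M=M_2\otimes M_2\otimes M_3\otimes C^*(\Gamma)=M_{12}(C^*(\Gamma))$. We show $\mathcal A\cong\mathcal M$; since $\mathcal M\ne\{0\}$, Lemma~\ref{lem:context} then finishes the proof.

\emph{The map $\pi:\mathcal A\to\mathcal M$.} Let $X,Z$ be the Pauli matrices in the first factor and $X',Z'$ those in the second, and define the $m_{ij}$ by \eqref{eq:square}. In $M_3\otimes C^*(\Gamma)$ put $\epsilon_p=1-2e_{pp}$, $\sigma^0_{pq}=S_{pq}(1)$ and $\sigma^a_{pq}=S_{pq}(u_a)$. Then (R1) holds by Lemma~\ref{lem:magic}, (R2) holds because the $e_{pp}$ are orthogonal with sum $1$, (R3) holds because different tensor factors commute, and (R4) is $S_{12}(u)e_{33}=e_{33}$, $S_{23}(1)e_{11}=e_{11}$. The triples in (R5) satisfy $sts=r$: the first two families because $S_{12}(u)e_{11}S_{12}(u)=u^*e_{21}e_{12}u=e_{22}$ and $S_{23}(1)e_{22}S_{23}(1)=e_{33}$, and the other three by \eqref{eq:S} and $u_au_b=u_c$. Lemma~\ref{lem:gadget} supplies the fresh symbols. This defines $\pi$.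

\emph{The map $\rho:\mathcal M\to\mathcal A$.} We find the four factors inside $\mathcal A$. By Lemma~\ref{lem:magic}, \eqref{eq:pauli} holds in $\mathcal A$, which gives two commuting systems of $2\times2$ matrix units. By (R3) and Lemma~\ref{lem:gadget}, $sts=r$ for all triples in (R5).

By (R2), $e_1,e_2,e_3$ are orthogonal projections with sum $1$, and $\sigma^0_{12}e_1\sigma^0_{12}=e_2$, $\sigma^0_{23}e_2\sigma^0_{23}=e_3$. Put $v_1=e_1$, $v_2=e_1\sigma^0_{12}$ and $v_3=v_2\sigma^0_{23}$. Then $v_pv_p^*=e_1$ and $v_p^*v_p=e_p$, so $v_pv_q^*=0$ for $p\ne q$, and $e_{pq}=v_p^*v_q$ are matrix units with $e_{pp}=e_p$, $e_{12}=e_1\sigma^0_{12}$, $e_{23}=e_2\sigma^0_{23}$. Write $\mathcal A=M_3(\mathcal D)$ accordingly.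

Let $\sigma=\sigma^a_{12}$ with $0\le a\le m$. From $\sigma e_1\sigma=e_2$ we get $e_1\sigma=\sigma e_2=e_1\sigma e_2$ and $e_2\sigma=e_2\sigma e_1$, and (R4) gives $e_3\sigma=e_3$. So the only entries of the matrix of $\sigma$ that can be nonzero are $\sigma_{12}=:u_a$, $\sigma_{21}=u_a^*$ and $\sigma_{33}=1$, and $\sigma^2=1$ says that $u_a\in\mathcal D$ is unitary. Thus $\sigma^a_{12}=S_{12}(u_a)$, and $u_0=1$ because $e_1\sigma^0_{12}=e_{12}$. In the same way, $\sigma=\sigma^0_{23}$ satisfies $e_1\sigma=e_1$, $e_2\sigma=e_{23}$ and $e_3\sigma=\sigma e_2=e_{32}$, so $\sigma^0_{23}=S_{23}(1)$. By \eqref{eq:S}, the third and fourth families in (R5) give $\sigma^a_{13}=S_{13}(u_a)$ and $\sigma^a_{23}=S_{23}(u_a)$, and the last family reads $S_{13}(u_au_b)=S_{13}(u_c)$, that is, $u_au_b=u_c$. So $u_1,\dots,u_m$ define a unital homomorphism $C^*(\Gamma)\to\mathcal D$.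

The $e_{pq}$ and the $u_a=\sum_ke_{k1}\sigma^a_{12}e_{2k}$ are polynomials in the $\epsilon$'s and $\sigma$'s, so by (R3) they commute with $X,Z,X',Z'$. The four homomorphisms from $M_2,M_2,M_3$ and $C^*(\Gamma)$ therefore have commuting ranges and define $\rho$; no tensor norm is involved, since three factors are matrix algebras.

\emph{The maps are inverse.} We have $\pi(e_1\sigma^0_{12})=e_{11}S_{12}(1)=e_{12}$ and $\pi(e_2\sigma^0_{23})=e_{22}S_{23}(1)=e_{23}$, so $\pi$ maps the matrix units of $\mathcal A$ to those of $M_3$, and then the $(1,2)$ entry $u_a$ of $\sigma^a_{12}$ to the $(1,2)$ entry $u_a$ of $S_{12}(u_a)$. Hence $\pi\rho=\mathrm{id}$. In both algebras the $m_{ij}$, $\epsilon$'s, $\sigma$'s and fresh symbols are given by the same formulas in $X,Z,X',Z'$, $e_{pq}$ and $u_a$, so $\rho\pi=\mathrm{id}$.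
\end{proof}

The gadget uses only $X$ and $Z$. The pair $X',Z'$ is a by-product of the magic square; making everything commute with it splits it off as the second factor $M_2$.

\section{A group C*-algebra without LLP}\label{sec:nollp}

Let $\mathbb F_2=\langle a,b\rangle$ act on $\mathbb Z^2$ through the homomorphism $\gamma:\mathbb F_2\to SL_2(\mathbb Z)$ with
\[
\gamma(a)=\alpha=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad\gamma(b)=\beta=\begin{pmatrix}1&0\\1&1\end{pmatrix},
\]
and let $\Gamma=\mathbb Z^2\rtimes\mathbb F_2$ with $(z,g)(z',h)=(z+\gamma(g)z',gh)$. We write $z$ for $(z,1)$ and $g$ for $(0,g)$. The group is finitely presented: the generators are $a,b$ and the standard basis $\mathbf e_1,\mathbf e_2$, and the relations say that $\mathbf e_1,\mathbf e_2$ commute and that $g\,\mathbf e_k\,g^{-1}=\gamma(g)\mathbf e_k$ for $g\in\{a,b\}$. Let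
\[
F=\{1,\pm\mathbf e_1,\pm\mathbf e_2,a^{\pm1},b^{\pm1}\},\qquad\mathcal S_0=\operatorname{span}F\subseteq C^*(\Gamma),
\]
a finite-dimensional operator system. The failure of LLP for C*-algebras of closely related groups is due to Ioana, Spaas and Wiersma \cite{ISW}; the proof below is self-contained.

The idea is visible in an exact version. Let $u,v\in M_n$ be unitaries with $uv=\nu^2vu$, where $\nu^2\ne1$ is close to $1$. Suppose that $\rho$ is a representation of $\mathbb Z^2$ and $V$ an isometry with $V^*\rho(\mathbf e_1)V=u$ and $V^*\rho(\mathbf e_2)V=v$. A compression of a unitary that is again unitary intertwines: $\|\rho(\mathbf e_1)Vh-Vuh\|^2=2\|h\|^2-2\operatorname{Re}\langle uh,uh\rangle=0$. So $\rho(\mathbf e_1)V=Vu$ and $\rho(\mathbf e_2)V=Vv$, whence $Vuv=\rho(\mathbf e_1+\mathbf e_2)V=Vvu$, which is false. A ucp lift gives these equations only up to small errors, and then there is no contradiction, since $uv-vu$ is small too. Indeed $C^*(\mathbb Z^2)=C(\mathbb T^2)$ is nuclear, and the Choi--Effros theorem lifts every ucp map on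 it. The role of $a$ and $b$ is to provide rigidity, so that an almost invariant vector is close to an invariant one and the exact argument applies.

\subsection*{Rigidity}

For $\mathbb Z^2$ alone there is no rigidity: acting on $L^2(\mathbb T^2)$ by multiplication with characters, it has no invariant vector, but functions supported near $0$ are almost invariant. With $a$ and $b$ present, the spectral measure of an almost invariant vector is also almost invariant under $\alpha^{\pm1},\beta^{\pm1}$. This is impossible near $0$, because these matrices fit two disjoint copies of a sector into the sector itself.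

\begin{lemma}[relative property (T)]\label{lem:T}
Let $\tau$ be a unitary representation of $\Gamma$.
\begin{enumerate}
\item[(i)] If $\tau$ has no nonzero $\mathbb Z^2$-invariant vector, then no unit vector $\zeta$ satisfies $\|\tau(s)\zeta-\zeta\|\le\frac1{10}$ for all $s\in F$.
\item[(ii)] A unit vector $\zeta$ with $\|\tau(s)\zeta-\zeta\|\le\frac1{40}$ for all $s\in F$ lies within distance $\frac14$ of a $\mathbb Z^2$-invariant vector.
\end{enumerate}
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]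
\fill[gray!55] (0,0)--(1,0)--(2,1)--(1,1)--cycle;
\fill[gray!55] (0,0)--(-1,0)--(-2,-1)--(-1,-1)--cycle;
\fill[gray!20] (0,0)--(1,1)--(1,2)--(0,1)--cycle;
\fill[gray!20] (0,0)--(-1,-1)--(-1,-2)--(0,-1)--cycle;
\draw (-2,-2) rectangle (2,2);
\draw[dashed,thick] (-1,-1) rectangle (1,1);
\draw[->] (-2.2,0)--(2.3,0) node[right] {$x$};
\draw[->] (0,-2.2)--(0,2.3) node[above] {$y$};
\node at (1.3,0.68) {$\alpha D$};
\node at (0.68,1.3) {$\beta D$};
\node at (-0.55,0.55) {$Q$};
\end{tikzpicture}
\caption{The torus as the square $[-\frac12,\frac12)^2$, with the dashed square $Q=(-\frac14,\frac14)^2$. Let $D$ be the part of $Q$ in the first and third quadrants. The shears $\alpha(x,y)=(x+y,y)$ and $\beta(x,y)=(x,x+y)$ map $D$ to disjoint sets (dark and light) that stay in these quadrants and do not wrap around the torus.}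
\label{fig:shear}
\end{figure}

\begin{proof}
(i) Suppose $\zeta$ exists and put $\delta=\frac1{10}$. By the spectral theorem there is a unique projection-valued measure $\mathcal E$ on $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ with $\tau(z)=\int e^{2\pi i\langle z,t\rangle}\,d\mathcal E(t)$ for $z\in\mathbb Z^2$. We identify $\mathbb T^2$ with $[-\frac12,\frac12)^2$ and write $t=(x,y)$. Let $\mu(B)=\|\mathcal E(B)\zeta\|^2$, a probability measure. The projection $\mathcal E(\{0\})$ is the projection onto the $\mathbb Z^2$-invariant vectors, so $\mu(\{0\})=0$.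

\emph{$\mu$ is concentrated near $0$.} Since $|e^{2\pi ix}-1|^2=2-2\cos2\pi x\ge2$ for $\frac14\le|x|\le\frac12$,
\[
\delta^2\ge\|\tau(\mathbf e_1)\zeta-\zeta\|^2=\int|e^{2\pi ix}-1|^2\,d\mu\ge2\mu\big(|x|\ge\tfrac14\big),
\]
and $\mathbf e_2$ gives the same bound for $y$. Hence $\mu(\mathbb T^2\setminus Q)\le\delta^2$ for $Q=(-\frac14,\frac14)^2$.

\emph{$\mu$ is almost invariant.} For $g\in\mathbb F_2$ let $M=\gamma(g)$, and let $M^{-T}$ be the inverse of the transpose. We have $\tau(g)\tau(z)\tau(g)^{-1}=\tau(Mz)=\int e^{2\pi i\langle z,M^Tt\rangle}\,d\mathcal E(t)$, so uniqueness gives $\tau(g)\mathcal E(B)\tau(g)^{-1}=\mathcal E(M^{-T}B)$ and $\mu(M^{-T}B)=\|\mathcal E(B)\tau(g^{-1})\zeta\|^2$. For unit vectors $\zeta',\zeta$ and a projection $p$ one has $|\,\|p\zeta'\|^2-\|p\zeta\|^2|\le2\|\zeta'-\zeta\|$. As $\alpha^T=\beta$, the matrices $\gamma(g)^{-T}$ with $g\in\{a^{\pm1},b^{\pm1}\}$ are $\alpha^{\pm1},\beta^{\pm1}$. Therefore $|\mu(MB)-\mu(B)|\le2\delta$ for these four matrices $M$ and all Borel sets $B$.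

\emph{The doubling.} Partition $\mathbb R^2\setminus\{0\}$ into $D_+=\pm\{x\ge0,\,y>0\}$ and $D_-=\pm\{x>0,\,y\le0\}$. From $\alpha^{\pm1}(x,y)=(x\pm y,y)$ and $\beta^{\pm1}(x,y)=(x,y\pm x)$ we read off
\begin{align*}
\alpha D_+&=\pm\{x\ge y>0\}, & \beta D_+&=\pm\{y>x\ge0\},\\
\alpha^{-1}D_-&=\pm\{x>-y\ge0\}, & \beta^{-1}D_-&=\pm\{-y\ge x>0\}.
\end{align*}
The first two sets are disjoint subsets of $D_+$, the last two are disjoint subsets of $D_-$. Let $D=D_+\cap Q$. The sets $\alpha D,\beta D$ lie in $(-\frac12,\frac12)^2$, where $\mathbb R^2\to\mathbb T^2$ is injective (Figure~\ref{fig:shear}). So they are disjoint in $\mathbb T^2$ and contained in $D\cup(\mathbb T^2\setminus Q)$, and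
\[
2\mu(D)-4\delta\le\mu(\alpha D)+\mu(\beta D)\le\mu(D)+\delta^2 .
\]
Thus $\mu(D_+\cap Q)\le4\delta+\delta^2$, and $\alpha^{-1},\beta^{-1}$ give the same bound for $D_-\cap Q$. Since $\mu(\{0\})=0$, we obtain $1\le2(4\delta+\delta^2)+\delta^2=0.83$, a contradiction.

(ii) Since $\mathbb Z^2$ is normal, the space $H_0$ of $\mathbb Z^2$-invariant vectors and its orthogonal complement are $\Gamma$-invariant. Write $\zeta=\zeta_0+\zeta_1$ with $\zeta_0\in H_0$, $\zeta_1\perp H_0$. Then $\tau(s)\zeta_1-\zeta_1$ is the component of $\tau(s)\zeta-\zeta$ in $H_0^\perp$. If $\zeta_1\ne0$, part (i) on $H_0^\perp$ gives $s\in F$ with $\frac1{10}\|\zeta_1\|<\|\tau(s)\zeta_1-\zeta_1\|\le\frac1{40}$, so $\|\zeta-\zeta_0\|<\frac14$.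
\end{proof}

\subsection*{Asymptotic representations}

We now extend an almost commuting pair $u,v$ to an asymptotic representation of all of $\Gamma$. Let $n\ge3$ be odd and $\nu=\nu_n=e^{2\pi i/n}$; then $\nu^2$ is a primitive $n$-th root of unity. On $\mathbb C^n$ let $u\delta_k=\nu^{2k}\delta_k$ and $v\delta_k=\delta_{k+1}$, indices mod $n$. Then $u^n=v^n=1$ and $uv=\nu^2vu$. The monomials $u^jv^k$ multiply with a scalar that is not invariant under $SL_2(\mathbb Z)$; a phase corrects this. Put $W(j,k)=\nu^{-jk}u^jv^k$. Using $v^ku^l=\nu^{-2kl}u^lv^k$,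
\[
W(j,k)W(l,m)=\nu^{-jk-lm-2kl+(j+l)(k+m)}W(j+l,k+m)=\nu^{jm-kl}W(j+l,k+m).
\]
So $W(z)W(z')=\nu^{\omega(z,z')}W(z+z')$ with the determinant form $\omega((j,k),(l,m))=jm-kl$, which is invariant under $SL_2(\mathbb Z)$. Since $\omega(z,z)=0$, we have $W(z)^j=W(jz)$ for $j\in\mathbb Z$, and $W(z)^n=W(nz)=1$.

\begin{lemma}\label{lem:U}
For every $M\in SL_2(\mathbb Z)$ there is a unitary $U\in M_n$ with $UW(z)U^*=W(Mz)$ for all $z\in\mathbb Z^2$.
\end{lemma}

\begin{proof}
Put $u'=W(M\mathbf e_1)$, $v'=W(M\mathbf e_2)$. Since $\omega(M\mathbf e_1,M\mathbf e_2)=1$, we have $u'v'=\nu^2v'u'$, and $u'^n=v'^n=1$. The eigenvalues of $u'$ are $n$-th roots of unity, and $v'$ maps $\lambda$-eigenvectors to $\nu^2\lambda$-eigenvectors. As $\nu^2$ is primitive, $1$ is an eigenvalue. Let $\xi_0$ be a unit eigenvector. The vectors $v'^k\xi_0$, $0\le k<n$, have the distinct eigenvalues $\nu^{2k}$, so they form an orthonormal basis. The unitary $U\delta_k=v'^k\xi_0$ satisfies $UuU^*=u'$ and, because $v'^n=1$, $UvU^*=v'$. Finally $u'^jv'^k=W(jM\mathbf e_1)W(kM\mathbf e_2)=\nu^{jk}W(M(j,k))$,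 so $UW(j,k)U^*=\nu^{-jk}u'^jv'^k=W(M(j,k))$.
\end{proof}

Choose such unitaries for $\alpha$ and $\beta$. Because $\mathbb F_2$ is free, they extend to a homomorphism $U_n:\mathbb F_2\to U(n)$ with no relation to check; this is why the acting group is taken to be free. The set of $g$ with $U_n(g)W(z)U_n(g)^*=W(\gamma(g)z)$ for all $z$ is a subgroup containing $a,b$, hence all of $\mathbb F_2$. Put $\pi_n(z,g)=W(z)U_n(g)$. Then
\begin{equation}\label{eq:cocycle}
\pi_n(s)\pi_n(s')=c_n(s,s')\,\pi_n(ss'),\qquad c_n\big((z,g),(z',h)\big)=\nu_n^{\,\omega(z,\gamma(g)z')},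
\end{equation}
and $c_n(s,s')\to1$ as $n\to\infty$ for fixed $s,s'$. Let $\mathcal B=\prod_{n\ge3\text{ odd}}M_n$ and let $\mathcal J$ be the ideal of norm-null sequences. By \eqref{eq:cocycle}, $s\mapsto q\big((\pi_n(s))_n\big)$ is a unitary representation of $\Gamma$ in $\mathcal B/\mathcal J$, so it defines a unital $*$-homomorphism $\theta:C^*(\Gamma)\to\mathcal B/\mathcal J$.

\subsection*{The obstruction}

The following proposition proves Theorem~\ref{thm:group}(b).

\begin{proposition}\label{prop:nolift}
The map $\theta|_{\mathcal S_0}$ has no ucp lift $\mathcal S_0\to\mathcal B$.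
\end{proposition}

\begin{proof}
Suppose $\psi=(\psi_n)$ is a ucp lift. Each $\psi_n:\mathcal S_0\to M_n$ is ucp, and $\|\psi_n(s)-\pi_n(s)\|\to0$ for $s\in F$. By (F1) and (F2), $\psi_n(s)=V_n^*\rho_n(s)V_n$ for $s\in F$, with $\rho_n$ a unitary representation of $\Gamma$ on a Hilbert space $K_n$ and $V_n:\mathbb C^n\to K_n$ an isometry.

To say that $V_n$ almost intertwines $\pi_n$ and $\rho_n$ is to say that it is an almost invariant vector. Let $\mathcal H$ be the Hilbert space of operators $\mathbb C^n\to K_n$ with $\langle y,y'\rangle=\operatorname{Tr}(y'^*y)$, and let $\sigma(s)y=\rho_n(s)\,y\,\pi_n(s)^*$. The $\sigma(s)$ are unitaries on $\mathcal H$, and \eqref{eq:cocycle} gives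
\begin{equation}\label{eq:sigma}
\sigma(s)\sigma(s')=\overline{c_n(s,s')}\,\sigma(ss').
\end{equation}
The unit vector $\xi=V_n/\sqrt n$ satisfies $\langle\sigma(s)\xi,\xi\rangle=\frac1n\operatorname{Tr}(\psi_n(s)\pi_n(s)^*)\to1$, so $\|\sigma(s)\xi-\xi\|\to0$ for $s\in F$ as $n\to\infty$.

Lemma~\ref{lem:T} does not apply to $\sigma$, which is a representation only up to scalars. Conjugation removes the scalars. On the Hilbert space of Hilbert--Schmidt operators on $\mathcal H$ let $\tau(s)Y=\sigma(s)Y\sigma(s)^*$; by \eqref{eq:sigma} and $|c_n|=1$ this is a unitary representation of $\Gamma$. The rank one projection $P=\xi\xi^*$ is a unit vector, and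
\[
\|\tau(s)P-P\|_2\le\|(\sigma(s)\xi-\xi)(\sigma(s)\xi)^*\|_2+\|\xi(\sigma(s)\xi-\xi)^*\|_2=2\|\sigma(s)\xi-\xi\| .
\]
Fix $n$ so large that this is at most $\frac1{40}$ for all $s\in F$. Lemma~\ref{lem:T}(ii) gives a Hilbert--Schmidt operator $Y$ that commutes with $\sigma(z)$ for all $z\in\mathbb Z^2$ and satisfies $\|Y-P\|_2\le\frac14$. Replacing $Y$ by $(Y+Y^*)/2$ preserves both properties, so we may assume $Y=Y^*$.

Let $P'$ be the spectral projection of $Y$ for $(\frac12,\infty)$. It commutes with all $\sigma(z)$, and it has rank one. Indeed, $\|Y-P\|\le\frac14$ gives $\langle Y\xi,\xi\rangle\ge\frac34$, so $P'\ne0$; and if the rank were at least two, the range would contain a unit vector $\eta\perp\xi$, for which $\frac12\le\langle Y\eta,\eta\rangle=\langle(Y-P)\eta,\eta\rangle\le\frac14$.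

Let $\eta$ be a unit vector in the range of $P'$. It is an eigenvector of the unitaries $\sigma(\mathbf e_1)$ and $\sigma(\mathbf e_2)$, so $\sigma(\mathbf e_1)\sigma(\mathbf e_2)\eta=\sigma(\mathbf e_2)\sigma(\mathbf e_1)\eta\ne0$. But $c_n(\mathbf e_1,\mathbf e_2)=\nu_n$ and $c_n(\mathbf e_2,\mathbf e_1)=\nu_n^{-1}$, so \eqref{eq:sigma} gives $\sigma(\mathbf e_1)\sigma(\mathbf e_2)=\nu_n^{-2}\sigma(\mathbf e_2)\sigma(\mathbf e_1)$. Hence $\nu_n^2=1$, which is false for $n\ge3$.
\end{proof}

\section{A scenario failing both properties}\label{sec:both}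

\begin{proof}[Proof of Theorem~\ref{thm:group}(c)]
Let $\Gamma,\mathcal S_0,\mathcal B,\mathcal J,\theta$ be as in Section~\ref{sec:nollp}, and identify $C^*(\mathbb G)=M_{12}\otimes C^*(\Gamma)\neq\{0\}$ by part (a). Consider the unital $*$-homomorphism
\[
\pi=\mathrm{id}\otimes\theta:\ C^*(\mathbb G)\to M_{12}(\mathcal B/\mathcal J)=M_{12}(\mathcal B)/M_{12}(\mathcal J).
\]

\emph{LLP fails.} Suppose $\pi$ has a ucp lift $\psi$ on the finite-dimensional operator system $1\otimes\mathcal S_0$. Taking the $(1,1)$ entry is a ucp map $M_{12}(\mathcal B)\to\mathcal B$, so $s\mapsto\psi(1\otimes s)_{11}$ is ucp on $\mathcal S_0$, and its image in $\mathcal B/\mathcal J$ is $(1\otimes\theta(s))_{11}=\theta(s)$. This contradicts Proposition~\ref{prop:nolift}.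

\emph{OSLLP fails.} This follows from Theorem~\ref{thm:free}, but a direct argument avoids (K1) and (K2) and names the map that does not lift. Suppose $\pi|_{\mathcal T_{\mathbb G}}$ has a ucp lift $\psi:\mathcal T_{\mathbb G}\to M_{12}(\mathcal B)=\prod_nM_{12n}$. Applying (F1) in each coordinate extends $\psi$ to a ucp map $\Psi:C^*(\mathbb G)\to M_{12}(\mathcal B)$; here it matters that the target is a product of matrix algebras. The ucp map $q\circ\Psi$ sends each $p_v$ to the projection $\pi(p_v)$. By (F3) its multiplicative domain contains the generators $p_v$, so $q\circ\Psi$ is a $*$-homomorphism that agrees with $\pi$ on generators, and $q\circ\Psi=\pi$. Then $\Psi|_{1\otimes\mathcal S_0}$ is a ucp lift of $\pi$, which we have just excluded.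
\end{proof}

\begin{thebibliography}{9}

\bibitem{ACT} Michalis Anoussis, Alexandros Chatzinikolaou and Ivan G. Todorov, \emph{Operator systems, contextuality and non-locality}, arXiv:2405.11152 (2024).

\bibitem{BO} Brown and Ozawa, \emph{C*-Algebras and Finite-Dimensional Approximations}.

\bibitem{ISW} Ioana, Spaas and Wiersma, GAFA \textbf{30} (2020).

\bibitem{K93} Kirchberg, Invent. Math. \textbf{112} (1993).

\bibitem{K94} Kirchberg, J. reine angew. Math. \textbf{452} (1994).

\bibitem{P96} Pisier, J. Operator Theory \textbf{35} (1996).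

\bibitem{W76} S. Wassermann, J. Funct. Anal. \textbf{23} (1976).

\end{thebibliography}
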